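# A sharp lower bound for $\max\{\lambda_2(G),\lambda_2(G^c)\}$

## 1. Laplacians, complements, the number $c_n$, and three families of graphs

Throughout, $G$ is a simple graph on $n\ge 3$ vertices and $G^c$ is its complement. We write $i\sim j$ when $i,j$ are adjacent **in $G$**, and $N(v)$ for the neighborhood of $v$ in $G$. When adjacency in $G^c$ is meant, we say so.

**Definition (Laplacian, algebraic connectivity).** The Laplacian of $G$ is $L=L(G)=D-A$, where $D$ is the diagonal matrix of degrees and $A$ is the adjacency matrix. Concretely,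
$$(Lx)_i=\sum_{j\sim i}(x_i-x_j).$$
Since $x^TLx=\sum_{i\sim j}(x_i-x_j)^2\ge 0$ (one term per edge) and $L\mathbf 1=0$, the eigenvalues are $0=\lambda_1(G)\le\lambda_2(G)\le\dots\le\lambda_n(G)$. The number $\lambda_2(G)$ is the *algebraic connectivity* of $G$.

We use the following form of the definition: $\lambda_2(G)$ is the smallest eigenvalue of $L$ on the invariant subspace $\mathbf 1^\perp$. So there is always an eigenvector for $\lambda_2(G)$ in $\mathbf 1^\perp$, even when $\lambda_2(G)=0$, and every eigenvalue with an eigenvector in $\mathbf 1^\perp$ is at least $\lambda_2(G)$.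

*Example.* For the path $P_3$ with vertices in order, $(1,0,-1)$ has eigenvalue $1$ and $(1,-2,1)$ has eigenvalue $3$: at an end of the second vector, $1-(-2)=3$, and at the center, $2(-2)-1-1=-6=3\cdot(-2)$. So the spectrum is $0,1,3$ and $\lambda_2(P_3)=1$.

**Fact (complement).** Let $L^c=L(G^c)$. Then $L+L^c=nI-J$, where $J$ is the all-ones matrix: on the diagonal the two degrees add to $n-1$, and each off-diagonal pair is an edge of exactly one of the two graphs. Hence if $Lx=\lambda x$ with $x\perp\mathbf 1$, then $L^cx=(n-\lambda)x$. In particular $\lambda_i(G)+\lambda_{n+2-i}(G^c)=n$ for $i=2,\dots,n$.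

*Example.* The complement of $P_3$ is an edge plus an isolated vertex, with spectrum $0,0,2$. Indeed $0=3-3$ and $2=3-1$.

**Definition (the number $c_n$).** Let
$$c=c_n=\frac{n-\sqrt{(n-2)^2+4}}{2},$$
the smaller root of $f(s)=s^2-ns+n-2$ (the discriminant is $n^2-4n+8=(n-2)^2+4$). The two roots are $c$ and $n-c$. We have $f(0)=n-2>0$ and $f(1)=-1<0$, so $0<c<1$, and $f>0$ on $[0,c)$. Since $f(s)=(1-s)(n-1-s)-1$, the following are equivalent ways of saying that $\lambda$ is one of the two roots:
$$\lambda(n-\lambda)=n-2,\qquad (1-\lambda)(n-1-\lambda)=1.\tag{1}$$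

*Example.* $c_3=\frac{3-\sqrt5}2\approx0.38$, $\;c_4=2-\sqrt2\approx 0.59$, $\;c_5=\frac{5-\sqrt{13}}2\approx0.70$, $\;c_6=3-\sqrt5\approx0.76$.

**Definition (three families).**

* **(F1)** A path $p\,a\,b\,q$ together with an arbitrary (possibly empty) graph $H$ on $n-4$ vertices, where every vertex of $H$ is adjacent to $a$ and $b$ and not to $p,q$.
* **(F2)** ($n=2k+2$) $V=P\sqcup A\sqcup B\sqcup Q$ with $(|P|,|A|,|B|,|Q|)=(1,1,k,k)$; all edges between $P$ and $A$, $A$ and $B$, $B$ and $Q$; no other edges between different parts; arbitrary graphs inside the parts.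
* **(F3)** The same with $(|P|,|A|,|B|,|Q|)=(1,k,1,k)$.

*Examples.* (F1) with $H=\emptyset$ is the path $P_4$; with $|H|=1$ it is a triangle with pendant edges at two of its vertices. (F2) with $k=2$ and no edges inside the parts is a 4-cycle $b_1q_1b_2q_2$, a vertex $a$ joined to $b_1,b_2$, and a pendant vertex $p$ at $a$. (F3) with $k=2$ and no edges inside the parts is a 4-cycle $p\,a_1\,b\,a_2$ with two pendant vertices $q_1,q_2$ at $b$.

## 2. How small can the larger of $\lambda_2(G)$ and $\lambda_2(G^c)$ be?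

A graph can be disconnected, and then $\lambda_2(G)=0$. But $G$ and $G^c$ cannot both be badly connected. How badly connected can the *better* of the two be? It is known (the Laplacian Spread Conjecture, now a theorem) that $\lambda_2(G)+\lambda_2(G^c)\ge1$. This gives only that the maximum is at least $\tfrac12$. Wayne Barrett, Emily Evans, H. Tracy Hall and Mark Kempton, in "New conjectures on algebraic connectivity and the Laplacian spread of graphs", arXiv:2201.04225 (2022), conjecture that for any graph on $n$ vertices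
$$\max\{\lambda_2(G),\lambda_2(G^c)\}\ge \frac{n-\sqrt{(n-2)^2+4}}2>\frac{n-3}{n-2}.$$
The problem is to prove or disprove this. It is true, and the equality case can be described completely.

**Theorem 1.** For every graph $G$ on $n\ge3$ vertices, $\max\{\lambda_2(G),\lambda_2(G^c)\}\ge c_n>\frac{n-3}{n-2}$.

**Theorem 2.** If $\lambda_2(G)\le c_n$ and $\lambda_2(G^c)\le c_n$, then $\lambda_2(G)=\lambda_2(G^c)=c_n$. Moreover $\max\{\lambda_2(G),\lambda_2(G^c)\}=c_n$ if and only if $G$ is one of the graphs (F1), (F2), (F3). In particular the bound is attained for every $n\ge4$ (by (F1)) and for no graph with $n=3$.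

**The numerical inequality.** Put $m=n-2\ge1$. Since $(m+\frac2m)^2=m^2+4+\frac4{m^2}>m^2+4$, we get
$$c_n=\frac{m+2-\sqrt{m^2+4}}2>\frac{m+2-m-\frac2m}2=1-\frac1m=\frac{n-3}{n-2}.$$

**Theorem 1 follows from Theorem 2.** If the maximum were $<c_n$, the first sentence of Theorem 2 would apply and give $\lambda_2(G)=c_n$, a contradiction. So it remains to prove Theorem 2.

## 3. Disconnected graphs, and $n=3,4$ by hand

If $G$ is disconnected, then $\lambda_2(G^c)\ge1>c_n$. Indeed, the spectrum of $L$ is the union of the spectra of the components. By the complement fact inside a component on $m$ vertices, its eigenvalues on $\mathbf 1^\perp$ have the form $m-\mu$ with $\mu\ge0$, so all its eigenvalues are at most $m\le n-1$. Hence $\lambda_n(G)\le n-1$ and $\lambda_2(G^c)=n-\lambda_n(G)\ge1$.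

For $n=3$, a connected graph ($P_3$ or $K_3$) has a disconnected complement, so the maximum is always at least $1>c_3$.

For $n=4$, suppose $G$ and $G^c$ are both connected. They have $6$ edges together and at least $3$ each, so both are trees. The star $K_{1,3}$ has a disconnected complement, so $G=P_4=p\,a\,b\,q$, and $G^c$ is the path $a\,q\,p\,b$. List coordinates in the order $p,a,b,q$. The vector $(1,-1,-1,1)$ has eigenvalue $2$. For $\lambda=2\pm\sqrt2$ take $(1,1-\lambda,\lambda-1,-1)$: at $p$ we get $1-(1-\lambda)=\lambda$, and at $a$ we get $2(1-\lambda)-1-(\lambda-1)=2-3\lambda$, which equals $\lambda(1-\lambda)$ because $\lambda^2-4\lambda+2=0$; the vertices $b,q$ are symmetric. So $\lambda_2(P_4)=2-\sqrt2=c_4$, and the same holds for the complement. This settles $n=4$, and it shows the shape $p\,a\,b\,q$ that will come back for all $n$.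

## 4. The weighted graph of $LL^c$ and its zero pairs

By (1), the target $\lambda_2\ge c$ for one of the two graphs is a statement about the product $\lambda(n-\lambda)$. This is the eigenvalue of $LL^c$: if $Lx=\lambda x$ and $x\perp\mathbf 1$, then
$$LL^cx=\lambda(n-\lambda)x.\tag{2}$$
The operator $LL^c$ treats $G$ and $G^c$ alike, and it is again a Laplacian, with weights that we now compute.

**Definition (weights).** For $i\ne j$ let
$$W_{ij}=\begin{cases}\#\{k\ne i,j:\ k\not\sim i,\ k\not\sim j\}& \text{if } i\sim j,\\ \#\{k:\ k\sim i,\ k\sim j\}& \text{if } i\not\sim j.\end{cases}$$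
Clearly $W_{ij}=W_{ji}$. Passing to $G^c$ exchanges the two lines, so $W$ is the same for $G$ and $G^c$.

**Lemma 1.** $(LL^cx)_i=\sum_{j\ne i}W_{ij}(x_i-x_j)$.

*Proof.* Since $LL^c\mathbf 1=0$, the rows of $LL^c$ sum to $0$, so it suffices to show $(LL^c)_{ij}=-W_{ij}$ for $i\ne j$. We expand $\sum_kL_{ik}L^c_{kj}$.

If $i\sim j$: the term $k=i$ is $0$, because $L^c_{ij}=0$. The term $k=j$ is $-\deg_{G^c}(j)=-\#\{k\ne i,j:k\not\sim j\}$. Each other $k$ contributes $(-1)(-1)=1$ exactly when $k\sim i$ and $k\not\sim j$. The total is $-\#\{k\ne i,j:k\not\sim i,\ k\not\sim j\}$.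

If $i\not\sim j$: the term $k=i$ is $-\deg(i)$, and the term $k=j$ is $0$. The others sum to $\#\{k\ne i,j:k\sim i,\ k\not\sim j\}$. The total is $-\#\{k:k\sim i,\ k\sim j\}$. $\square$

**Definition ($Z$-edges).** A pair $\{i,j\}$ with $W_{ij}=0$ is a *$Z$-edge*. It has *type 0* if $i\not\sim j$ (nonadjacent, no common neighbor) and *type 1* if $i\sim j$ (adjacent, and every other vertex is adjacent to $i$ or $j$). Let $N_Z(v)$ be the set of $Z$-neighbors of $v$. Passing to $G^c$ keeps the $Z$-edges and swaps the types.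

*Example.* In $P_4=p\,a\,b\,q$, the pair $\{p,q\}$ is a type 0 $Z$-edge and $\{a,b\}$ is a type 1 $Z$-edge. The other four pairs have weight $1$: $q$ misses both of $p,a$; $p$ misses both of $b,q$; $a$ is the common neighbor of $p,b$; and $b$ that of $a,q$. So $LL^c$ is the Laplacian of the 4-cycle $p\,a\,q\,b$, with spectrum $0,2,2,4$. This agrees with (2): $\lambda(4-\lambda)=2$ for $\lambda=2\pm\sqrt2$, and $2(4-2)=4$.

**Lemma 2.** Let $\{p,q\}$ be a type 0 and $\{a,b\}$ a type 1 $Z$-edge. Then they are disjoint, each of $p,q$ is adjacent to exactly one of $a,b$, and each of $a,b$ is adjacent to exactly one of $p,q$.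

*Proof.* Suppose they share a vertex, say $p=a$. Then $q\ne b$, since $a\sim b$ while $p\not\sim q$. As $q\not\sim a$ and $\{a,b\}$ has type 1, $q\sim b$. Then $b$ is a common neighbor of $p=a$ and $q$, a contradiction. So the pairs are disjoint. Each of $p,q$ is adjacent to at least one of $a,b$, so there are at least two edges between the pairs. Each of $a,b$ is adjacent to at most one of $p,q$, so there are at most two. Hence there are exactly two, and equality holds at each vertex. $\square$

## 5. The inequality $\lambda(n-\lambda)\ge n-d-e$, and where it falls short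

Let $Lx=\lambda x$ with $0\ne x\perp\mathbf 1$ and $\lambda<1$. Let $p$ be any vertex where $x$ is maximal and $q$ any vertex where it is minimal. Write $x_p=X$ and $x_q=-X'$. As the entries sum to $0$ and $x\neq0$, we have $X,X'>0$, and we scale so that $X+X'=1$. The eigenvalue equations at $p$ and $q$ are
$$\lambda X=\sum_{w\sim p}(x_p-x_w),\qquad \lambda X'=\sum_{w\sim q}(x_w-x_q),\tag{3}$$
with nonnegative terms.

**The extreme pair is a type 0 $Z$-edge.** Add the two equations: the left side is $\lambda<1$. If $p\sim q$, the right side contains $x_p-x_q=1$. If $w$ is a common neighbor, it contains $(x_p-x_w)+(x_w-x_q)=1$. Both are impossible, so $p\not\sim q$ and there is no common neighbor.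

**The natural estimate.** Let $d=|N_Z(p)|$ and $e=|N_Z(q)|$. By (2) and Lemma 1 at $p$,
$$\lambda(n-\lambda)X=\sum_{w\ne p}W_{pw}(X-x_w).$$
All terms are nonnegative. The weight is $0$ on $N_Z(p)$ and at least $1$ elsewhere. Also $\sum_w(X-x_w)=nX$, and $X-x_w\le1$. So the right side is at least $nX-d$. Likewise $\lambda(n-\lambda)X'\ge nX'-e$. Adding,
$$\lambda(n-\lambda)\ge n-d-e.\tag{4}$$

If $d=e=1$, this says $\lambda(n-\lambda)\ge n-2$, that is $f(\lambda)\le0$, so $\lambda\ge c$, which is what we want. But (4) stops being strong enough as soon as $d+e\ge3$, and this does occur.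

*First obstruction.* Let $G$ be the disjoint union of two copies of $K_m$, $m\ge2$. Take $\lambda=0$ and $x=\pm\frac12$ on the two copies. Every vertex of the other copy is a $Z$-neighbor, and vertices of the same copy are not: they are adjacent, with the $m$ vertices of the other copy as common non-neighbors. So $d=e=m$, and (4) reads $0\ge0$. It is tight, so $G$ alone gives no contradiction, and we must use that $\lambda_2(G^c)$ is small as well.

*Second obstruction.* Take the (F2) graph with $k=2$ and empty parts: edges $pa$, $ab_i$, $b_iq_j$. With $\lambda=c_6=3-\sqrt5$, the vector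
$$x_p=1,\quad x_a=\sqrt5-2,\quad x_{b_i}=2-\sqrt5,\quad x_{q_j}=\tfrac{\sqrt5-3}2$$
is an eigenvector: at $p$, $1-(\sqrt5-2)=\lambda$; at $a$, $3(\sqrt5-2)-1-2(2-\sqrt5)=5\sqrt5-11=\lambda(\sqrt5-2)$; at $b_i$, $3(2-\sqrt5)-(\sqrt5-2)-(\sqrt5-3)=11-5\sqrt5=\lambda(2-\sqrt5)$; at $q_j$, $(\sqrt5-3)-2(2-\sqrt5)=3\sqrt5-7=-\tfrac12(3-\sqrt5)^2$. The maximum is at $p$ and the minimum at $q_1,q_2$. Here $W_{pq_j}=0$, $W_{pb_i}=1$ and $W_{pa}=2$, so $d=2$. For $q_1$ we have $W_{q_1p}=0$, $W_{q_1a}=W_{q_1q_2}=2$ and $W_{q_1b_i}=1$, so $e=1$. Thus (4) says only $\lambda(6-\lambda)\ge3$, while in truth $\lambda(6-\lambda)=4$.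

In the second example the estimate treated $W_{pa}=2$ as $1$. This is general: *zero weights at $p$ force large weights elsewhere at $p$*. If $p$ has $d$ type 0 $Z$-neighbors, then every neighbor $w$ of $p$ has $W_{pw}\ge d$, because each of those $Z$-neighbors is a common non-neighbor of $p$ and $w$. A second correction comes from the complement: the $Z$-edges at the extreme vertices of an eigenvector of $G^c$ force one more weight at $p$ to be large. We then get one inequality at $p$ and one at $q$, whose *product* does not involve $X,X'$. Comparing the four $Z$-degrees in $G$ and in $G^c$ will finish the proof.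

## 6. Frames: four extreme vertices and two symmetries

From now on assume
$$\alpha:=\lambda_2(G)\le c\quad\text{and}\quad\beta:=\lambda_2(G^c)\le c,$$
so $0\le\alpha,\beta<1$. Fix $Lx=\alpha x$ with $0\ne x\perp\mathbf 1$ and $L^cy=\beta y$ with $0\ne y\perp\mathbf 1$, both scaled so that maximum minus minimum is $1$. Write $X=\max x$ and $-X'=\min x$, so $X,X'>0$ and $X+X'=1$.

**Choosing the vertices.** Let $x_p=\max x$, $x_q=\min x$, $y_a=\max y$, $y_b=\min y$. By Section 5, $\{p,q\}$ is a type 0 $Z$-edge. By Section 5 applied to $G^c$ and $y$, the pair $\{a,b\}$ is a type 0 $Z$-edge of $G^c$, that is, a type 1 $Z$-edge of $G$. By Lemma 2 the edges between the pairs are either $pa,qb$ or $pb,qa$. Replacing $y$ by $-y$ if necessary (which exchanges $a$ and $b$), we get the first.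

**Definition (frame).** A *frame* for $(G;x,y)$ is a quadruple $(p,q,a,b)$ with $x_p=\max x$, $x_q=\min x$, $y_a=\max y$, $y_b=\min y$ and
$$p\sim a,\quad a\sim b,\quad b\sim q,\quad p\not\sim b,\quad a\not\sim q,\quad p\not\sim q.\tag{5}$$
As just shown, a frame exists, and in every frame $\{p,q\}$ is a type 0 and $\{a,b\}$ a type 1 $Z$-edge.

*Example.* For $P_4=p\,a\,b\,q$ take $x$ with values $\frac12(1,\sqrt2-1,1-\sqrt2,-1)$ along $p,a,b,q$, and $y$ with the same values along the path $a,q,p,b$ of $G^c$. Then $(p,q,a,b)$ is a frame.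

**Sets and sizes.** For a frame put
$$Q=N_Z(p)\ni q,\quad P=N_Z(q)\ni p,\quad A=N_Z(b)\ni a,\quad B=N_Z(a)\ni b,$$
$$d=|Q|,\quad e=|P|,\quad g=|A|,\quad h=|B|,$$
and $d'=d-1$, $e'=e-1$, $g'=g-1$, $h'=h-1$, all $\ge0$.

**The four sets are pairwise disjoint.** By Lemma 2, no vertex lies on $Z$-edges of both types. So all $Z$-edges at $p,q$ have type 0, all at $a,b$ have type 1, and $P\cup Q$ is disjoint from $A\cup B$. A vertex in $P\cap Q$ would form with $p,q$ a triangle of type 0 $Z$-edges. By Lemma 2, $a$ would be adjacent to exactly one vertex of each of its three pairs, and this is impossible, since among three vertices some two are both adjacent or both nonadjacent to $a$. In the same way, $p$ shows that there is no triangle of type 1 $Z$-edges, so $A\cap B=\emptyset$. Hence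
$$n\ge d+e+g+h=d'+e'+g'+h'+4.\tag{6}$$

**Forced adjacencies.** Apply Lemma 2 to a type 0 and a type 1 $Z$-edge, using (5). For $a'\in A$, the pair $\{a',b\}$ has type 1 and $p\not\sim b$, so $p\sim a'$. For $b'\in B$, the pair $\{a,b'\}$ has type 1 and $q\not\sim a$, so $q\sim b'$.

**Two symmetries.** These save half of the work below. If $(p,q,a,b)$ is a frame for $(G;x,y)$, then the following hold.

* *Reversal:* $(q,p,b,a)$ is a frame for $(G;-x,-y)$. It exchanges $X\leftrightarrow X'$, $P\leftrightarrow Q$, $A\leftrightarrow B$, so $(d,e,g,h)$ becomes $(e,d,h,g)$; $\alpha$ and $\beta$ stay.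
* *Complement:* $(a,b,q,p)$ is a frame for $(G^c;y,-x)$. The extremes are right: $y$ is maximal at $a$ and minimal at $b$, and $-x$ is maximal at $q$ and minimal at $p$. In $G^c$ we have the adjacencies $a$–$q$, $q$–$p$, $p$–$b$, and $a$–$p$, $q$–$b$, $a$–$b$ are not adjacent, which is exactly (5) read in $G^c$. The $Z$-edges are unchanged. The sets playing the roles of $(P,Q,A,B)$ are $(N_Z(b),N_Z(a),N_Z(p),N_Z(q))=(A,B,Q,P)$. So $(d,e,g,h)$ becomes $(h,g,d,e)$, and $\alpha,\beta$ are exchanged.

Both can be undone, so a quadruple is a frame if and only if its image is one.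

## 7. The sharpened inequalities at $p$ and $q$

Fix a frame. The purpose here is to repeat the estimate of Section 5 with the correct weights.

**Step 1: lower bounds for the weights at $p$.** For $w\ne p$ define
$$m_w=\begin{cases}0& w\in Q,\\ d& w\sim p,\\ g& w=b,\\ 1&\text{otherwise.}\end{cases}$$
The cases exclude each other: vertices of $Q$ are not adjacent to $p$, $b\not\sim p$, and $b\notin Q$. We claim $W_{pw}\ge m_w$.

* Outside $Q\cup\{p\}$ we have $W_{pw}\ge1$, by definition of $Q$.
* If $w\sim p$, each $q'\in Q$ satisfies $q'\not\sim p$, and $q'\not\sim w$ since $p,q'$ have no common neighbor. So all $d$ vertices of $Q$ are counted in $W_{pw}$.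
* As $p\not\sim b$, $W_{pb}$ counts common neighbors. Every $a'\in A$ is adjacent to $p$ (Section 6) and to $b$ (type 1), so $W_{pb}\ge g$.

**Step 2: the inequality at $p$.** Put $K=f(\alpha)=\alpha^2-n\alpha+n-2$. Since $0\le\alpha\le c$, $K\ge0$, and $\alpha(n-\alpha)=n-2-K$. By (2) and Lemma 1,
$$(n-2-K)X=\sum_{w\ne p}W_{pw}(X-x_w)\ \ge\ \sum_{w\ne p}m_w(X-x_w).$$
The last sum equals
$$\sum_w(X-x_w)-\sum_{w\in Q}(X-x_w)+(d-1)\sum_{w\sim p}(X-x_w)+(g-1)(X-x_b).$$
The first term is $nX$. The second sum is at most $d$. By (3), the third sum is $\alpha X$. Finally, as $b\sim q$, (3) gives $x_b-x_q\le\alpha X'$, so $X-x_b=1-(x_b-x_q)\ge1-\alpha X'$. Therefore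
$$(n-2-K)X\ \ge\ nX-d+(d-1)\alpha X+(g-1)(1-\alpha X').\tag{7}$$

**Step 3: clean form.** Put
$$\varepsilon=1-\alpha\in(0,1],\qquad t=K+1=(1-\alpha)(n-1-\alpha)=\varepsilon(n-2+\varepsilon)\ge1.$$
Since $1=X+X'$, we have $1-\alpha X'=X+\varepsilon X'$, and (7) becomes
$$(1+t)X+d'(1-\varepsilon)X+g'(X+\varepsilon X')\le(1+d')(X+X').$$
Collecting the terms in $X$ and $X'$,
$$X\,(t+g'-\varepsilon d')\le X'\,(1+d'-\varepsilon g').\tag{8}$$
The reversal symmetry turns this into the inequality at $q$:
$$X'\,(t+h'-\varepsilon e')\le X\,(1+e'-\varepsilon h').\tag{9}$$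

**Step 4: positivity.** We want to multiply, so we need signs. By (6), $n-2\ge d'+e'+g'+h'+2$, so $t\ge\varepsilon(d'+e'+g'+h'+2)$ and
$$t+g'-\varepsilon d'\ge g'+\varepsilon(2+e'+g'+h')>0,\qquad t+h'-\varepsilon e'\ge h'+\varepsilon(2+d'+g'+h')>0.\tag{10}$$
So the left sides of (8) and (9) are positive, hence so are the right sides.

**Step 5: eliminating the eigenvector.** Multiply (8) and (9) and cancel $XX'>0$:
$$(t+g'-\varepsilon d')(t+h'-\varepsilon e')\le(1+d'-\varepsilon g')(1+e'-\varepsilon h').\tag{11}$$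

## 8. Comparing $de$ with $gh$

Now only numbers remain. Let
$$\Sigma=d'+e'-g'-h',\qquad \Pi=d'e'-g'h',\qquad\text{so } \Sigma+\Pi=de-gh.$$

**Lemma 3.** $\Sigma+\alpha\Pi\ge0$. If equality holds, then $t=1$ and (11) is an equality.

*Proof.* Let $r_1=1+g'-\varepsilon d'$ and $r_2=1+h'-\varepsilon e'$. The factors on the left of (11) are $u_i=r_i+(t-1)$, and $u_i>0$ by (10). Let $R$ be the right side of (11). Expanding,
$$R=1+d'+e'+d'e'-\varepsilon(g'+h')-\varepsilon(d'h'+e'g')+\varepsilon^2g'h',$$
$$r_1r_2=1+g'+h'+g'h'-\varepsilon(d'+e')-\varepsilon(d'h'+e'g')+\varepsilon^2d'e'.$$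
Subtracting,
$$R-r_1r_2=(1+\varepsilon)\Sigma+(1-\varepsilon^2)\Pi=(1+\varepsilon)(\Sigma+\alpha\Pi).\tag{12}$$

If $r_1,r_2<0$: since $\varepsilon\le1$, $d'>1+g'$ and $e'>1+h'$. So $\Sigma>0$ and $\Pi>0$, hence $\Sigma+\alpha\Pi>0$.

If exactly one $r_i$ is negative: $r_1r_2\le0<u_1u_2\le R$, so $\Sigma+\alpha\Pi>0$ by (12).

If both $r_i\ge0$: $u_1u_2-r_1r_2=(t-1)(r_1+r_2)+(t-1)^2\ge0$, with equality only if $t=1$. By (11) and (12), $(1+\varepsilon)(\Sigma+\alpha\Pi)=R-r_1r_2\ge u_1u_2-r_1r_2\ge0$. If $\Sigma+\alpha\Pi=0$, then $u_1u_2=r_1r_2$, so $t=1$, and $R=u_1u_2$, which is equality in (11). $\square$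

**Lemma 4.** $de\ge gh$, and if $de=gh$ then $\Sigma\ge0$.

*Proof.* Substitute $\Pi=de-gh-\Sigma$ in Lemma 3:
$$\varepsilon\Sigma+\alpha(de-gh)\ge0.\tag{13}$$
If $de=gh$, then $\varepsilon\Sigma\ge0$ with $\varepsilon>0$, so $\Sigma\ge0$.

Suppose, for contradiction, that $j:=gh-de\ge1$. Then (13) reads $\varepsilon\Sigma\ge(1-\varepsilon)j\ge0$. So $\Sigma\ge0$ and $\varepsilon(\Sigma+j)\ge j$, and since $j/(\Sigma+j)$ does not decrease with $j$,
$$\varepsilon\ge\frac{j}{\Sigma+j}\ge\frac1{\Sigma+1}.\tag{14}$$
So $\varepsilon$ is not too small. We now use (11) again to bound it from above. By (10), the left side of (11) is at least $[g'+\varepsilon(2+e'+g'+h')][h'+\varepsilon(2+d'+g'+h')]$. Replacing the $\varepsilon^2$-coefficient $(2+e'+g'+h')(2+d'+g'+h')$ by the smaller number $g'h'$, it is at least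
$$g'h'+\varepsilon\bigl[g'(2+d'+g'+h')+h'(2+e'+g'+h')\bigr]+\varepsilon^2g'h'.$$
The right side of (11) is $(d-\varepsilon g')(e-\varepsilon h')=de-\varepsilon[h'(1+d')+g'(1+e')]+\varepsilon^2g'h'$. The terms $\varepsilon^2g'h'$ cancel. Collecting the coefficients of $g'$ and of $h'$, both equal to $3+d'+e'+g'+h'$, we get
$$\varepsilon(g'+h')(3+d'+e'+g'+h')\le de-g'h'\le gh-1-g'h'=g'+h'.$$
If $g'+h'=0$, then $gh=1>de\ge1$, impossible. Otherwise $\varepsilon(3+d'+e'+g'+h')\le1$. But (14) gives
$$\varepsilon(3+d'+e'+g'+h')\ge\frac{3+d'+e'+g'+h'}{1+d'+e'-g'-h'}>1$$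
(the denominator is $1+\Sigma>0$), a contradiction. $\square$

## 9. Passing to the complement: $\alpha=\beta=c$

Everything in Sections 7 and 8 holds for any frame, so it also holds for the complementary frame $(a,b,q,p)$ of $(G^c;y,-x)$. There $(d,e,g,h)$ becomes $(h,g,d,e)$, so $\Sigma$ becomes $-\Sigma$ and $\Pi$ becomes $-\Pi$. Lemma 4 for $G$ and for $G^c$ gives $de\ge gh$ and $gh\ge de$, hence $de=gh$. The second half of Lemma 4 then gives $\Sigma\ge0$ and $-\Sigma\ge0$. So
$$de=gh,\qquad \Sigma=0,\qquad \Pi=0.\tag{15}$$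
Thus equality holds in Lemma 3 for $G$, so $t=1$, i.e. $f(\alpha)=K=0$. As $0\le\alpha\le c$ and $f>0$ on $[0,c)$, $\alpha=c$. Equality in Lemma 3 for $G^c$ gives $\beta=c$ in the same way. This proves the first sentence of Theorem 2, and hence Theorem 1. $\blacksquare$

## 10. Graphs with maximum exactly $c_n$ lie in (F1)–(F3)

Assume $\max\{\alpha,\beta\}=c$. Then both are $\le c$, so Sections 6–9 apply to every frame: $\alpha=\beta=c$, (11) is an equality, and by (15) $d+e=g+h$ and $de=gh$, so $\{d,e\}=\{g,h\}$ as multisets. The same holds for $G^c$.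

**Step 1: reading off tightness.** All sides of (8) and (9) are positive, and the product of the two inequalities is an equality. So (8) and (9) are equalities, and hence so is each estimate that led to them:

* (i) $x=x_q$ on $Q$ and $x=x_p$ on $P$. (Tightness of $\sum_{w\in Q}(X-x_w)\le d$, and its reversal.)
* (ii) If $w\notin Q\cup\{p\}$ and $x_w\ne x_p$, then $W_{pw}=m_w$: it is $d$ if $w\sim p$, $g$ if $w=b$, and $1$ otherwise. If $w\notin P\cup\{q\}$ and $x_w\ne x_q$, then $W_{qw}$ is $e$ if $w\sim q$, $h$ if $w=a$, and $1$ otherwise.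
* (iii) If $g\ge2$, then $x_b-x_q=\alpha X'$, so in (3) at $q$ all other terms vanish: $x_w=x_q$ for all $w\in N(q)\setminus\{b\}$.

The analogous statements hold for $y$ in $G^c$ through the complementary frame. In particular, $y=y_a$ on $A$ and $y=y_b$ on $B$.

**Step 2: when does (ii) apply?** From (3), $x_b\le-(1-\alpha)X'<0$ and $x_a\ge(1-\alpha)X>0$. Moreover:
$$w\sim b\ \Rightarrow\ x_w\ne x_p,\qquad\qquad w\sim a\ \Rightarrow\ x_w\ne x_q.\tag{16}$$
Indeed, if $w\sim b$ and $x_w=X$, the eigenvalue equation at $w$ has only nonnegative terms $X-x_v$, so $\alpha X\ge X-x_b>X$, contradicting $\alpha<1$. If $w\sim a$ and $x_w=-X'$, then similarly $\alpha X'\ge x_a+X'>X'$, a contradiction.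

So (ii) applies to the pairs $pa$ (as $a\sim b$), $pb$ (as $x_b<0$), $qa$ (as $x_a>0$) and $qb$ (as $b\sim a$), giving $W_{pa}=d$, $W_{pb}=g$, $W_{qa}=h$, $W_{qb}=e$. Section 7, Step 1, and its reversal exhibited $Q,A,B,P$ inside the vertex sets that these four weights count. Hence
$$\begin{aligned}&\{v\ne p,a: v\not\sim p,\ v\not\sim a\}=Q,\qquad &&\{v\ne q,b:v\not\sim q,\ v\not\sim b\}=P,\\ &N(p)\cap N(b)=A,\qquad &&N(q)\cap N(a)=B.\end{aligned}\tag{17}$$

**Step 3: every choice of representatives is a frame.** The aim is to pass from statements about $p,q,a,b$ to statements about the whole sets.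

**Lemma 5.** Every quadruple in $P\times Q\times A\times B$ is a frame, with the same four sets $P,Q,A,B$.

*Proof.* First replace $p$ by $p'\in P$. By (i), $x_{p'}=\max x$, and $\{p',q\}$ is a type 0 $Z$-edge because $P=N_Z(q)$. By Lemma 2 with $\{a,b\}$: $b\sim q$ gives $p'\not\sim b$, hence $p'\sim a$. So $(p',q,a,b)$ is a frame. The sets $N_Z(q),N_Z(a),N_Z(b)$ are unchanged. Let $Q'=N_Z(p')$; we show $Q\subseteq Q'$. Let $v\in Q$. Then $v\ne p',a$ by disjointness of the four sets. Since $\{p,v\}$ is a type 0 $Z$-edge and $a\sim p$, Lemma 2 gives $v\not\sim a$. If $v\sim p'$, then (3) at $p'$, together with $x_v=x_q$ from (i), would give $\alpha X\ge x_{p'}-x_v=1$, a contradiction. So $v\not\sim p'$, and (17) for the frame $(p',q,a,b)$ gives $v\in Q'$. Exchanging the roles of $p$ and $p'$ (the frame $(p',q,a,b)$ has $N_Z(q)=P\ni p$), we get $Q'\subseteq Q$. So $Q'=Q$.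

By reversal, $q$ may be replaced by any $q'\in Q$. In the complementary frame the sets in the roles of $P$ and $Q$ are $A$ and $B$. So the two results for that frame show that $a$ may be replaced by any $a'\in A$ and $b$ by any $b'\in B$, always with the same four sets. Four replacements reach any quadruple. $\square$

Applying (5) to all these frames: $P$–$A$, $A$–$B$ and $B$–$Q$ are complete, and there are no edges between $P$ and $Q$, between $P$ and $B$, or between $A$ and $Q$.

**Step 4: vertices outside the four sets.** Let $w\notin P\cup Q\cup A\cup B$ and let $(p,q,a,b)$ be any quadruple in $P\times Q\times A\times B$. By (17) for this frame, $w$ is adjacent to $p$ or $a$; to $q$ or $b$; not to both $p$ and $b$; not to both $q$ and $a$. Also $w$ is not adjacent to both $p$ and $q$, which have no common neighbor. If $w\sim p$, then $w\not\sim b$, so $w\sim q$, a contradiction. So $w\not\sim p$, hence $w\sim a$, hence $w\not\sim q$, hence $w\sim b$. Thus $w$ is adjacent to all of $A\cup B$ and to none of $P\cup Q$.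

**Step 5: the sizes.**

*Case 1: such a $w$ exists.* As $w\sim b$, (16) gives $x_w\ne x_p$. Also $w\not\sim p$ and $w\ne b$, so (ii) gives $W_{pw}=1$. All of $A$ are common neighbors of $p$ and $w$, so $g=1$. Similarly $w\sim a$ gives $x_w\ne x_q$ and $W_{qw}=1$; all of $B$ are common neighbors of $q$ and $w$, so $h=1$. From $\{d,e\}=\{g,h\}$, $d=e=1$. So $p\,a\,b\,q$ is a path with no further edges among its vertices, every other vertex is adjacent to $a,b$ and not to $p,q$, and $G$ is in (F1).

*Case 2: $V=P\cup Q\cup A\cup B$.* Suppose $g,h\ge2$, and take $b'\in B\setminus\{b\}$. Then $b'\sim q$, so (iii) gives $x_{b'}=x_q$. But $b'\sim a$, so (16) gives $x_{b'}\ne x_q$, a contradiction. Hence $\{g,h\}=\{1,k\}$ for some $k\ge1$, and $\{d,e\}=\{1,k\}$ too. The sizes $(|P|,|A|,|B|,|Q|)=(e,g,h,d)$ are then $(1,1,k,k)$, $(1,k,1,k)$, or the reversal $(k,k,1,1)$ or $(k,1,k,1)$ of one of these. After renaming $(P,A,B,Q)\to(Q,B,A,P)$ if necessary, $G$ is in (F2) or (F3). For $k=1$ this is $P_4$, which is also (F1) with $H=\emptyset$.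

## 11. Graphs in (F1)–(F3) have maximum exactly $c_n$

**Reduction.** It suffices to show that both $c$ and $n-c$ are eigenvalues of $L$ with eigenvectors in $\mathbf 1^\perp$. The first gives $\lambda_2(G)\le c$. By the complement fact, the second gives the eigenvalue $n-(n-c)=c$ of $L^c$ on $\mathbf 1^\perp$, so $\lambda_2(G^c)\le c$. Then the maximum equals $c$ by Theorem 1. So let $\lambda$ be either root of $\lambda^2=n\lambda-(n-2)$. By (1), equivalently $(1-\lambda)(n-1-\lambda)=1$.

**(F1).** Take $x_p=1$, $x_a=1-\lambda$, $x_b=\lambda-1$, $x_q=-1$, and $0$ on $H$; the sum is $0$. At $p$: $1-(1-\lambda)=\lambda$. At $a$, which has degree $n-2$: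
$$(n-2)(1-\lambda)-1-(\lambda-1)=(n-1)(1-\lambda)-1=\lambda(1-\lambda),$$
the last step by $(1-\lambda)(n-1-\lambda)=1$. At a vertex of $H$: $-(x_a+x_b)=0$. The vertices $q,b$ follow by the antisymmetry $p\leftrightarrow q$, $a\leftrightarrow b$.

**(F2).** Now $n=2k+2$ and $\lambda^2=(2k+2)\lambda-2k$. Take $x$ constant on the parts, so that edges inside parts contribute nothing:
$$x_P=1,\quad x_A=1-\lambda,\quad x_B=\lambda-1,\quad x_Q=\frac{\lambda-2}k+1-\lambda.$$
The sum is $1+(1-\lambda)+k(\lambda-1)+(\lambda-2)+k(1-\lambda)=0$. The eigenvalue equations are as follows.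

* At $P$: $(1-\lambda)x_P=x_A$, clear.
* At $A$: $(k+1-\lambda)x_A=x_P+kx_B$. The left side is $(k+1-\lambda)(1-\lambda)=k+1-(k+2)\lambda+\lambda^2=1-k+k\lambda$, and the right side is $1+k(\lambda-1)$.
* At $B$: $(k+1-\lambda)x_B=x_A+kx_Q$. By the previous line the left side is $k-1-k\lambda$, and the right side is $(1-\lambda)+(\lambda-2)+k-k\lambda=k-1-k\lambda$.
* At $Q$: $(k-\lambda)x_Q=kx_B$. Multiply by $k$ and use $kx_Q=k-2-(k-1)\lambda$:
$$(k-\lambda)\bigl(k-2-(k-1)\lambda\bigr)=k^2-2k-(k^2-2)\lambda+(k-1)\lambda^2.$$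
Since $(k-1)\lambda^2=(2k^2-2)\lambda-2k^2+2k$, this equals $k^2\lambda-k^2=k^2(\lambda-1)=k\cdot kx_B$.

**(F3).** Let $G$ be an (F2) graph. In $G^c$ the complete pairs of parts are $A$–$Q$, $Q$–$P$ and $P$–$B$, and there are no other edges between different parts. So $G^c$ has the part sequence $A,Q,P,B$ with sizes $(1,k,1,k)$ and arbitrary graphs inside: it is an (F3) graph, and every (F3) graph arises in this way. The maximum is invariant under complementation, so (F3) follows from (F2).

All these graphs have $n\ge4$, and (F1) exists for every $n\ge4$. So the bound is attained for every $n\ge4$ and for no graph with $n=3$. This completes the proof of Theorem 2. $\blacksquare$
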